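\title{The vertex index of the Euclidean ball}

\begin{abstract}
We prove that if the convex hull of points $p_1,\dots,p_n\in\mathbb{R}^d$ contains the Euclidean unit ball, then $\sum_i|p_i|\ge 2d\sqrt d$, with equality only for the vertices of a circumscribed regular cross-polytope. Hence the vertex index of the $d$-dimensional Euclidean ball, and of every ellipsoid centered at the origin, equals $2d\sqrt d$. The method also gives a lower bound for $\sum_i|p_i|^s$, $0<s<2$, and the bound $2d$ for the vertex index of any $0$-symmetric convex body. The proof attaches to each point $x$ of the polar polytope a positive semidefinite matrix $C(x)$, defined by a fixed-point equation, and applies a maximum principle to $|x|^2+\operatorname{tr}C(x)$.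
\end{abstract}

\section{Introduction}

Let $d\ge2$ and let $K\subset\mathbb{R}^d$ be a $0$-symmetric convex body, that is, a compact convex set with nonempty interior and $K=-K$. It generates the norm $\|x\|_K=\inf\{\lambda>0: x\in\lambda K\}$. The \emph{vertex index} of $K$ is
\[
\operatorname{vein}(K)=\inf\Big\{\sum_{i=1}^n\|p_i\|_K\ :\ K\subset\operatorname{conv}\{p_1,\dots,p_n\}\Big\},
\]
where the infimum is taken over all finite sets of points whose convex hull contains $K$. This quantity counts the vertices of a polytope enclosing $K$, each vertex being weighted by how far it lies from $K$. The vertices of such a polytope lie outside the interior of $K$ and there are at least $d+1$ of them, so $\operatorname{vein}(K)\ge d+1$; if $K$ is itself a polytope, then $\operatorname{vein}(K)$ is at most the number of its vertices. Since $\|Ap\|_{AK}=\|p\|_K$, we have $\operatorname{vein}(AK)=\operatorname{vein}(K)$ for every invertible linear map $A$. In particular, all ellipsoids centered at $0$ have the vertex index of the Euclidean unit ball $B=B_2^d$, for which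 $\|\cdot\|_B$ is the Euclidean norm $|\cdot|$.

For the ball there is a competition: few points must lie far away, and points close to the sphere must be many. A regular simplex circumscribed about $B$ has $d+1$ vertices of norm $d$, and the cube $[-1,1]^d$ has $2^d$ vertices of norm $\sqrt d$. The following family starts at the simplex and contains a better candidate than both.

\begin{example}[Orthogonal sums of simplices]\label{ex:blocks}
Let $u_0,\dots,u_k$ be the vertices of a regular simplex inscribed in the unit sphere of $\mathbb{R}^k$: unit vectors that span $\mathbb{R}^k$, with $\langle u_i,u_j\rangle=-1/k$ for $i\ne j$. Expanding $|\sum_i u_i|^2$ gives $\sum_iu_i=0$. Then $\sum_i\langle u_i,u_j\rangle u_i=(1+\frac1k)u_j$ for each $j$, so $\sum_i\langle u_i,x\rangle u_i=\frac{k+1}kx$ for all $x$. If $|x|\le 1/k$, the numbers $\lambda_i=(1+k\langle u_i,x\rangle)/(k+1)$ are nonnegative, have sum $1$, and satisfy $\sum_i\lambda_iu_i=x$. So the simplex contains the ball of radius $1/k$.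

Now let $k$ divide $d$, put $\ell=d/k$, and split $\mathbb{R}^d$ into $\ell$ mutually orthogonal subspaces of dimension $k$. In each of them take the vertices of a centered regular simplex, scaled to have norm $\sqrt{kd}$; this simplex contains the $k$-dimensional ball of radius $\sqrt{kd}/k=\sqrt\ell$. If $x\in B$ has components $x_1,\dots,x_\ell$, then $\sum_j|x_j|/\sqrt\ell\le|x|\le1$ by the Cauchy--Schwarz inequality, and
\[
x=\sum_{x_j\ne0}\frac{|x_j|}{\sqrt\ell}\cdot\frac{\sqrt\ell\,x_j}{|x_j|}
\]
exhibits $x$ as a convex combination of $0$ and points of the simplices. So the convex hull of all $\ell(k+1)$ points contains $B$, and for $s>0$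
\begin{equation}\label{eq:blocks}
\sum_i|p_i|^s=\frac dk(k+1)(kd)^{s/2}=(k+1)\,k^{s/2-1}\,d^{\,1+s/2}.
\end{equation}
For $k=d$ this is the circumscribed simplex. For $k=1$ the points are $\pm\sqrt d\,e_1,\dots,\pm\sqrt d\,e_d$ with $(e_j)$ an orthonormal basis, the vertices of a regular cross-polytope.
\end{example}

For $s=1$ the value \eqref{eq:blocks} is $d\sqrt d\,(k+1)/\sqrt k$, which is smallest at $k=1$ because $k+1\ge2\sqrt k$. The cross-polytope thus gives $\operatorname{vein}(B)\le2d\sqrt d$, and this is at most the value $2^d\sqrt d$ of the cube as well. The conjecture that $\operatorname{vein}(B_2^d)=2d\sqrt d$ in every dimension is posed in the paper of Bezdek and Litvak \cite{BL}. It is known for $d=2$ and $d=3$. We prove it for all $d\ge2$, without using these two cases.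

\begin{theorem}\label{thm:main}
If $p_1,\dots,p_n\in\mathbb{R}^d$ and $B\subset\operatorname{conv}\{p_1,\dots,p_n\}$, then
\[
\sum_{i=1}^n|p_i|\ge2d^{3/2}.
\]
Equality holds if and only if the nonzero points among the $p_i$ are exactly $\pm\sqrt d\,e_1,\dots,\pm\sqrt d\,e_d$, each occurring once, for some orthonormal basis $(e_j)$. Hence $\operatorname{vein}(B_2^d)=2d\sqrt d$.
\end{theorem}

The other members of the family in Example~\ref{ex:blocks} are extremal for other exponents.

\begin{theorem}\label{thm:power}
Under the same hypothesis, for $0<s<2$,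
\[
\sum_{p_i\ne0}|p_i|^s\ \ge\ \frac2s\Big(\frac s{2-s}\Big)^{(2-s)/2}d^{\,1+s/2}.
\]
The bound is attained whenever $s=\frac2{k+1}$ with $k$ a positive divisor of $d$; for $s=1$ this is every $d$.
\end{theorem}

\begin{corollary}\label{cor:bodies}
If $K$ is a $0$-symmetric convex body in $\mathbb{R}^d$ and $B\subset AK\subset\rho B$ for some invertible linear map $A$, then $\operatorname{vein}(K)\ge2d^{3/2}/\rho$. In particular, $\operatorname{vein}(K)\ge2d$ for every such $K$. Both bounds are attained: by the ball with $\rho=1$, and by the cross-polytope with $\rho=\sqrt d$.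
\end{corollary}

The proof passes to the polar polytope $P\subset B$ of $\operatorname{conv}\{p_i\}$. Section~\ref{sec:equation} introduces a matrix equation, shows that a solution $C$ with $\operatorname{tr}C\le1$ yields the inequality of Theorem~\ref{thm:main}, and embeds $C$ in a family $C(x)$, $x\in P$, with $C(0)=C$. Section~\ref{sec:fixed} solves the equation. Section~\ref{sec:second} shows that $|x|^2+\operatorname{tr}C(x)$ has, at every point, a direction of nonnegative second derivative. Section~\ref{sec:faces} extends the family to the faces of $P$, with $C=0$ at the vertices, and deduces $|x|^2+\operatorname{tr}C(x)\le1$ by a maximum principle. Section~\ref{sec:proofs} completes the proofs.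

\section{The polar polytope and a matrix equation}\label{sec:equation}

\subsection{Conventions}
For symmetric operators $X,Y$ on a Euclidean space we write $X\preceq Y$ if $Y-X$ is positive semidefinite and $X\prec Y$ if $Y-X$ is positive definite. For a vector $p$, $pp^T$ is the operator $x\mapsto\langle p,x\rangle p$, so that $\operatorname{tr}(Xpp^T)=\langle p,Xp\rangle$. We use the following textbook facts. If $X\preceq Y$, then $\operatorname{tr}X\le\operatorname{tr}Y$ and $SXS\preceq SYS$ for symmetric $S$. If $0\prec X\preceq Y$, then $Y^{-1}\preceq X^{-1}$, and the same holds with $\prec$. If $D\succeq0$, then $\operatorname{tr}(XD)\le\lambda_{\max}(X)\operatorname{tr}D$. For any operator $M$, the operators $MM^T$ and $M^TM$ have the same eigenvalues. The square root is continuous on positive semidefinite operators.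

Let $B\subset\operatorname{conv}\{p_1,\dots,p_n\}$. For $x\ne0$ the point $x/|x|$ is a convex combination of the $p_i$; taking its inner product with $x$, we obtain
\begin{equation}\label{eq:H}
\max_i\langle p_i,x\rangle\ge|x|\qquad\text{for all }x\in\mathbb{R}^d .
\end{equation}
This is the only form in which the hypothesis will be used. For $x\ne0$ the maximum is positive, hence attained at a nonzero $p_i$. So \eqref{eq:H} survives the deletion of the points equal to $0$, and we assume from now on that $p_i\neq0$ for all $i$. Put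
\[
a_i(x)=1-\langle p_i,x\rangle,\qquad P=\{x\in\mathbb{R}^d: a_i(x)\ge0\ \text{for all } i\}.
\]
The set $P$ is the polar of $\operatorname{conv}\{p_i\}$. It contains $0$ in its interior, and $P\subset B$ by \eqref{eq:H}.

\subsection{A family of lower bounds}
Let $C\succ0$ and $\sigma_i=|C^{1/2}p_i|=\langle p_i,Cp_i\rangle^{1/2}$. The Cauchy--Schwarz inequality and $2\sigma\le1+\sigma^2$ give
\begin{equation}\label{eq:cs}
\langle p_i,C^{1/2}p_i\rangle\le|p_i|\,\sigma_i\le\tfrac12|p_i|\,(1+\sigma_i^2).
\end{equation}
Dividing by $1+\sigma_i^2$ and summing, we get $\sum_i|p_i|\ge2\operatorname{tr}(C^{1/2}N)$ with $N=\sum_ip_ip_i^T/(1+\sigma_i^2)$. Each $C$ gives a lower bound, and we have to choose $C$. For the cross-polytope and $C=\frac1d\mathrm{Id}$ we have $\sigma_i=1$, so nothing is lost in \eqref{eq:cs}, and $N=d\,\mathrm{Id}=C^{-1}$. We take this relation as the definition of $C$ in general: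
\begin{equation}\label{eq:zero}
C^{-1}=\sum_i\frac{p_ip_i^T}{1+\langle p_i,Cp_i\rangle}.
\end{equation}
The lower bound then depends on the eigenvalues of $C$ alone.

\begin{proposition}\label{prop:reduction}
Let $p_1,\dots,p_n\in\mathbb{R}^d$ be nonzero and let $C\succ0$ satisfy \eqref{eq:zero} and $\operatorname{tr}C\le1$. Then $\sum_i|p_i|\ge2d^{3/2}$. If equality holds, then $C=\frac1d\mathrm{Id}$ and $|p_i|=\sqrt d$ for all $i$.
\end{proposition}

\begin{proof}
By \eqref{eq:zero}, $\operatorname{tr}(C^{1/2}N)=\operatorname{tr}C^{-1/2}$. If $c_1,\dots,c_d>0$ are the eigenvalues of $C$, the convexity of $t^{-1/2}$ gives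
\[
\frac12\sum_i|p_i|\ge\operatorname{tr}C^{-1/2}=\sum_kc_k^{-1/2}\ge d\Big(\frac{\operatorname{tr}C}d\Big)^{-1/2}\ge d^{3/2}.
\]
In the case of equality, $\operatorname{tr}C=1$, and the $c_k$ are equal by strict convexity, so $C=\frac1d\mathrm{Id}$. Also \eqref{eq:cs} is an equality for each $i$; as $p_i\ne0$, this forces $\sigma_i=1$, and $\sigma_i^2=|p_i|^2/d$.
\end{proof}

\subsection{Moving the base point}
It remains to solve \eqref{eq:zero} and to prove $\operatorname{tr}C\le1$. The difficulty is that the inclusion $P\subset B$ is a statement about the vertices of $P$, whereas \eqref{eq:zero} is written at the interior point $0$. To connect them we write the same equation at every interior point $x$. Seen from $x$, the polytope is $P-x=\{w:\langle p_i/a_i(x),w\rangle\le1\ \text{for all }i\}$, and \eqref{eq:zero} for the vectors $p_i/a_i(x)$ reads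
\begin{equation}\label{eq:x}
C(x)^{-1}=\sum_i\frac{p_ip_i^T}{a_i(x)^2+\langle p_i,C(x)p_i\rangle}.
\end{equation}
The behavior of $C(x)$ is already visible on the line.

\begin{example}[The interval]\label{ex:interval}
Take $d=1$, $p_1=1/\beta_0$ and $p_2=-1/\alpha_0$ with $0<\alpha_0,\beta_0\le1$, so that $P=[-\alpha_0,\beta_0]$. Let $\alpha=\alpha_0+x$ and $\beta=\beta_0-x$ be the distances from $x$ to the endpoints. Then $a_1=\beta/\beta_0$, $a_2=\alpha/\alpha_0$, and \eqref{eq:x} for $C(x)=c>0$ is
\[
\frac1c=\frac1{\alpha^2+c}+\frac1{\beta^2+c}.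
\]
Clearing denominators gives $(\alpha^2+c)(\beta^2+c)=c(\alpha^2+\beta^2+2c)$, that is, $c^2=\alpha^2\beta^2$. So $c(x)=(\alpha_0+x)(\beta_0-x)$. This function vanishes at the endpoints, and the quadratic terms cancel in $x^2+c(x)$, which is therefore affine. An affine function on $P$ is largest at an endpoint, so $x^2+c(x)\le\max(\alpha_0^2,\beta_0^2)\le1$, and $c(0)\le1$.
\end{example}

This is the model for the whole proof: $C$ vanishes at the vertices, the function
\[
\phi(x)=|x|^2+\operatorname{tr}C(x)
\]
attains its maximum at a vertex, and there $\phi=|x|^2\le1$. Two more cases can be solved by hand. (Uniqueness of the solution is proved in Proposition~\ref{prop:fixed}.)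

\begin{example}[The cube]\label{ex:cube}
For the points $\pm\sqrt d\,e_k$ we have $P=[-d^{-1/2},d^{-1/2}]^d$. For diagonal $C$ the right side of \eqref{eq:x} is diagonal, and the $k$-th diagonal equation is that of Example~\ref{ex:interval} with $\alpha_0=\beta_0=d^{-1/2}$. So $C(x)=\operatorname{diag}(\frac1d-x_k^2)$ and $\phi\equiv1$.
\end{example}

\begin{example}[The simplex]\label{ex:simplex}
If $\xi$ is a random point with mean $x$ and covariance operator $C$, then $\mathbb{E}\,a_i(\xi)^2=a_i(x)^2+\langle p_i,Cp_i\rangle$ and $\mathbb{E}|\xi|^2=|x|^2+\operatorname{tr}C$. These are the denominators in \eqref{eq:x} and the function $\phi$. Suppose that $n=d+1$, so that $P$ is a simplex, and let $u_i$ be the vertex with $a_j(u_i)=0$ for $j\ne i$. Put $h_i=a_i(u_i)>0$. The functions $\lambda_i=a_i/h_i$ are the barycentric coordinates. Let $\xi$ equal $u_j$ with probability $\lambda_j=\lambda_j(x)$; its mean is $x$ and $C=\sum_j\lambda_j(u_j-x)(u_j-x)^T$. The $i$-th denominator is $\lambda_ih_i^2$. From $\langle p_i,u_j-x\rangle=h_i(\lambda_i-\delta_{ij})$ and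 $\sum_j\lambda_j(u_j-x)=0$ we get $Cp_i=-h_i\lambda_i(u_i-x)$. Hence $C$ times the right side of \eqref{eq:x} maps $w$ to
\[
-\sum_i\frac{\langle p_i,w\rangle}{h_i}(u_i-x)=\sum_i\big(\lambda_i(x+w)-\lambda_i(x)\big)(u_i-x)=w .
\]
So $C$ solves \eqref{eq:x}, and $\phi(x)=\sum_i\lambda_i(x)|u_i|^2$ is affine.
\end{example}

If $C(x)$ is the covariance of a random point of $P$ with mean $x$, as in the last example, then $\phi\le1$ is immediate. For a general polytope we do not use such a representation; a maximum principle takes its place.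

\section{Solving the equation}\label{sec:fixed}

We shall need \eqref{eq:x} not only in the interior of $P$ but also on its faces, so we work in an abstract setting. Let $V$ be a Euclidean space of dimension $m\ge1$. A \emph{system} on $V$ is a finite family of vectors $p_i\in V$ and numbers $a_i>0$, $i\in I$, such that
\begin{equation}\label{eq:R}
w\in V,\quad\langle p_i,w\rangle\le0\ \text{ for all }i\in I\quad\Longrightarrow\quad w=0 .\tag{R}
\end{equation}
Condition \eqref{eq:R} says that the polyhedron $\{w:\langle p_i,w\rangle\le a_i\}$ contains no ray from $0$. It implies that the $p_i$ span $V$. For $C\succeq0$ on $V$ put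
\[
N(C)=\sum_{i\in I}\frac{p_ip_i^T}{a_i^2+\langle p_i,Cp_i\rangle}\succ0,\qquad\Theta(C)=N(C)^{-1}\succ0 .
\]
Our equation is $C=\Theta(C)$. The map $\Theta$ is continuous, and it is monotone: if $C\preceq C'$, the denominators grow, so $N(C)\succeq N(C')$ and $\Theta(C)\preceq\Theta(C')$. Call $C\succeq0$ a \emph{subsolution} if $C\preceq\Theta(C)$. With $N=N(C)$,
\begin{equation}\label{eq:sub}
C\preceq N^{-1}\iff N^{1/2}CN^{1/2}\preceq\mathrm{Id}\iff C^{1/2}NC^{1/2}\preceq\mathrm{Id},
\end{equation}
where the last step holds because the two operators are $MM^T$ and $M^TM$ for $M=N^{1/2}C^{1/2}$.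

Monotonicity suggests iterating $\Theta$ from the subsolution $0$, and for this we need an upper bound on subsolutions. Spanning alone does not give one: for $V=\mathbb{R}$ and the single pair $p=1$, $a=1$ we have $\Theta(c)=1+c$, every $c\ge0$ is a subsolution, and there is no fixed point. What \eqref{eq:R} adds is one more vector than the dimension, in every subspace.

\begin{lemma}\label{lem:proj}
There is $\delta>0$, depending only on the $p_i$, such that for every subspace $W\subset V$ of dimension $k\ge1$ at least $k+1$ indices $i$ satisfy $|\operatorname{Proj}_Wp_i|\ge\delta$.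
\end{lemma}

\begin{proof}
Suppose that at most $k$ of the projections $\operatorname{Proj}_Wp_i$ are nonzero. If they do not span $W$, some nonzero $w\in W$ is orthogonal to all of them, hence to all $p_i$. If they span $W$, the nonzero ones form a basis, and some $w\in W$ has inner product $-1$ with each of them and $0$ with the remaining $p_i$. Both cases contradict \eqref{eq:R}. So the $(k+1)$-st largest of the numbers $|\operatorname{Proj}_Wp_i|$ is positive. It is a continuous function of the projection $\operatorname{Proj}_W$, and the orthogonal projections of rank $k$ form a compact set. Let $\delta$ be the least of its minima for $k=1,\dots,m$.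
\end{proof}

The trace of \eqref{eq:sub} is $\sum_i\sigma_i^2/(a_i^2+\sigma_i^2)\le m$ with $\sigma_i^2=\langle p_i,Cp_i\rangle$. If all eigenvalues of $C$ were large, $m+1$ of these terms would be close to $1$, which is impossible. The eigenvalues may have different orders of magnitude, so we locate a gap in the spectrum and run this argument above the gap.

\begin{lemma}\label{lem:bound}
Let $\alpha\ge\max_ia_i$. There is a number $\Lambda_0$, depending only on $\alpha$ and the $p_i$, such that $\lambda_{\max}(C)\le\Lambda_0$ for every subsolution $C$.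
\end{lemma}

\begin{proof}
Let $\pi=\max_i|p_i|$ and $\Lambda=1+m(\alpha^2+\pi^2)/\delta^2$. Let $C$ be a subsolution with eigenvalues $c_1\ge\dots\ge c_m\ge0$, put $c_{m+1}=0$, and suppose that $c_1\ge\Lambda^m$. Since
\[
\prod_{k=1}^m\frac{\max(c_k,1)}{\max(c_{k+1},1)}=c_1\ge\Lambda^m,
\]
some factor is at least $\Lambda>1$; for this $k$ we have $c_k>1$ and $c_k\ge\Lambda\max(1,c_{k+1})$. Let $W$ be spanned by eigenvectors for $c_1,\dots,c_k$, let $\Pi=\operatorname{Proj}_W$, which commutes with $C$, and let $t_i=|\Pi C^{1/2}p_i|^2=\langle\Pi p_i,C\Pi p_i\rangle$. Multiplying the last inequality of \eqref{eq:sub} by $\Pi$ on both sides and taking the trace, we get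
\[
\sum_i\frac{t_i}{a_i^2+\langle p_i,Cp_i\rangle}\le k .
\]
The $i$-th denominator is at most $t_i+b$, where $b=\alpha^2+c_{k+1}\pi^2\le(\alpha^2+\pi^2)c_k/\Lambda<c_k\delta^2/m$. By Lemma~\ref{lem:proj}, $t_i\ge c_k\delta^2>mb$ for $k+1$ indices, and each such term is at least $t_i/(t_i+b)>m/(m+1)\ge k/(k+1)$. The sum therefore exceeds $k$, a contradiction. So $\Lambda_0=\Lambda^m$ works.
\end{proof}

\begin{proposition}\label{prop:fixed}
The map $\Theta$ has exactly one positive semidefinite fixed point $C_*$. It is positive definite, and $C\preceq C_*$ for every subsolution $C$.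
\end{proposition}

\begin{proof}
If $C$ is a subsolution, then $\Theta(C)\preceq\Theta(\Theta(C))$ by monotonicity, so $\Theta(C)$ is a subsolution. Thus $C\preceq\Theta(C)\preceq\Theta^2(C)\preceq\cdots$ is an increasing sequence of subsolutions, bounded by Lemma~\ref{lem:bound}. For each $w$ the numbers $\langle w,\Theta^j(C)w\rangle$ increase to a finite limit, so by polarization the operators converge. The limit is a fixed point by continuity, and it dominates $C$. Starting from $C=0$ gives existence. Fixed points are positive definite because all values of $\Theta$ are.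

Let $C,C'$ be fixed points and let $t$ be the least number with $C'\preceq tC$; it exists because $C\succ0$. Suppose $t>1$. Since $a_i>0$, we have $a_i^2+t\langle p_i,Cp_i\rangle<t(a_i^2+\langle p_i,Cp_i\rangle)$, so $N(tC)-\frac1tN(C)$ is a combination of the $p_ip_i^T$ with positive coefficients. It is positive definite because the $p_i$ span $V$. Hence $C'=\Theta(C')\preceq\Theta(tC)\prec t\Theta(C)=tC$, and $t$ could be decreased. So $t\le1$ and $C'\preceq C$; by symmetry $C'=C$. The first paragraph now shows that every subsolution is dominated by $C_*$.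
\end{proof}

\section{A direction of nonnegative second derivative}\label{sec:second}

In Examples~\ref{ex:interval}--\ref{ex:simplex} the function $\phi$ is affine. To push a maximum of $\phi$ to the boundary much less is needed: at each point, one direction in which $\phi$ is not strictly concave.

Let $V\subset\mathbb{R}^d$ be a subspace of dimension $m\ge1$ and let $p_i\in V$, $i\in I$, satisfy \eqref{eq:R} on $V$. Let $\mathcal A$ be a translate of $V$ and let $a_i$ be affine functions on $\mathcal A$ with $a_i(x+w)=a_i(x)-\langle p_i,w\rangle$ for $w\in V$. On the relatively open set $\Omega=\{x\in\mathcal A:a_i(x)>0\ \text{for all }i\}$ let $C(x)$ be the fixed point of Proposition~\ref{prop:fixed} for the system $(p_i,a_i(x))$, that is, the positive definite solution on $V$ of \eqref{eq:x}.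

\begin{proposition}\label{prop:second}
The map $x\mapsto C(x)$ is $C^\infty$ on $\Omega$, and for every $x_0\in\Omega$ there is a nonzero $e\in V$ such that $\phi(x)=|x|^2+\operatorname{tr}C(x)$ satisfies $\partial_e^2\phi(x_0)\ge0$.
\end{proposition}

\begin{proof}
\emph{Step 1: normalization.} Equation \eqref{eq:x} keeps its form under linear changes of variables, and we use this to make the solution at $x_0$ the identity. Let $C_0=C(x_0)$, $S=C_0^{1/2}$ and $\tilde p_i=Sp_i/a_i(x_0)$. For $z\in V$ with $x_0+Sz\in\Omega$, an operator $C\succ0$, and $G=S^{-1}CS^{-1}$, we have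
\[
a_i(x_0+Sz)=a_i(x_0)\big(1-\langle\tilde p_i,z\rangle\big),\qquad\langle p_i,Cp_i\rangle=a_i(x_0)^2\langle\tilde p_i,G\tilde p_i\rangle .
\]
Multiplying \eqref{eq:x} by $S$ on both sides, we see that $C$ solves \eqref{eq:x} at $x_0+Sz$ if and only if
\begin{equation}\label{eq:norm}
G^{-1}=\sum_i\frac{\tilde p_i\tilde p_i^T}{q_i},\qquad q_i=\big(1-\langle\tilde p_i,z\rangle\big)^2+\langle\tilde p_i,G\tilde p_i\rangle .
\end{equation}
So \eqref{eq:norm} has the unique positive definite solution $G(z)=S^{-1}C(x_0+Sz)S^{-1}$, and $G(0)=\mathrm{Id}$. Put $r_i=(1+|\tilde p_i|^2)^{-1/2}\in(0,1]$ and $v_i=r_i\tilde p_i$. At $z=0$ we have $q_i=r_i^{-2}$, and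
\begin{equation}\label{eq:frame}
\sum_iv_iv_i^T=\mathrm{Id},\qquad|v_i|^2=1-r_i^2<1 .
\end{equation}

\emph{Step 2: the linearized equation.} On symmetric operators on $V$, with the inner product $\langle Y,Z\rangle=\operatorname{tr}YZ$, define
\[
T(Z)=\sum_i\langle v_i,Zv_i\rangle v_iv_i^T,\qquad\mathcal L(Z)=Z-T(Z).
\]
The map $T$ is self-adjoint, since $\langle Y,T(Z)\rangle=\sum_i\langle v_i,Yv_i\rangle\langle v_i,Zv_i\rangle$, and it preserves positive semidefiniteness. With $\theta=\max_i|v_i|^2<1$, the Cauchy--Schwarz inequality and \eqref{eq:frame} give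
\[
0\le\langle Z,T(Z)\rangle=\sum_i\langle v_i,Zv_i\rangle^2\le\theta\sum_i|Zv_i|^2=\theta\operatorname{tr}Z^2 .
\]
So $T$ has norm at most $\theta$, the map $\mathcal L$ is invertible, and $\mathcal L^{-1}=\sum_{j\ge0}T^j$. The strict inequality $\theta<1$ is where $a_i(x_0)>0$ enters.

The derivative of $G^{-1}-\sum_i\tilde p_i\tilde p_i^T/q_i$ with respect to $G$ at $G=\mathrm{Id}$, $z=0$ is
\[
Z\mapsto-Z+\sum_ir_i^4\langle\tilde p_i,Z\tilde p_i\rangle\tilde p_i\tilde p_i^T=-\mathcal L(Z).
\]
By the implicit function theorem, \eqref{eq:norm} has a $C^\infty$ solution near $z=0$ with value $\mathrm{Id}$ at $0$. It is positive definite for small $z$, so it equals $G(z)$ by uniqueness. Hence $C(\cdot)$ is smooth near $x_0$.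

\emph{Step 3: derivatives along a line.} Fix $u\in V$, put $z=tu$, and let dots denote derivatives in $t$ at $t=0$. Write $\eta_i=\langle v_i,u\rangle$ and $y_i=r_i^2\dot q_i$; note that $\sum_i\eta_i^2=|u|^2$ by \eqref{eq:frame}. From $\dot q_i=-2\langle\tilde p_i,u\rangle+\langle\tilde p_i,\dot G\tilde p_i\rangle$ and $\ddot q_i=2\langle\tilde p_i,u\rangle^2+\langle\tilde p_i,\ddot G\tilde p_i\rangle$ we get
\[
y_i=-2r_i\eta_i+\langle v_i,\dot Gv_i\rangle,\qquad r_i^2\ddot q_i=2\eta_i^2+\langle v_i,\ddot Gv_i\rangle .
\]
Since $(G^{-1})'=-G^{-1}G'G^{-1}$ and $G(0)=\mathrm{Id}$, the first two derivatives of $G^{-1}$ at $0$ are $-\dot G$ and $2\dot G^2-\ddot G$. Those of $1/q_i$ are $-r_i^2y_i$ and $r_i^2(2y_i^2-r_i^2\ddot q_i)$. Differentiating \eqref{eq:norm} once gives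
\begin{equation}\label{eq:first}
\dot G=\sum_iy_iv_iv_i^T,\qquad\langle v_i,\dot Gv_i\rangle=y_i+2r_i\eta_i ,
\end{equation}
and differentiating twice gives $2\dot G^2-\ddot G=\sum_i(2y_i^2-2\eta_i^2)v_iv_i^T-T(\ddot G)$, that is,
\begin{equation}\label{eq:second}
\mathcal L(\ddot G)=2\sum_i\eta_i^2v_iv_i^T-2D,\qquad D=\sum_iy_i^2v_iv_i^T-\dot G^2 .
\end{equation}

\emph{Step 4: the second derivative of $\phi$.} We have $\phi(x_0+tSu)=|x_0+tSu|^2+\operatorname{tr}(C_0G(tu))$, so
\[
\partial_{Su}^2\phi(x_0)=2\langle u,C_0u\rangle+\langle C_0,\ddot G\rangle .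
\]
Equation \eqref{eq:second} gives $\mathcal L(\ddot G)$ and not $\ddot G$, so we move $\mathcal L$ to the other factor. Let
\[
X=\mathcal L^{-1}(C_0)=\sum_{j\ge0}T^j(C_0)\succeq C_0\succ0 .
\]
It does not depend on $u$, and $T(X)=X-C_0$. By self-adjointness $\langle C_0,\ddot G\rangle=\langle X,\mathcal L(\ddot G)\rangle$. Moreover
\[
\Big\langle X,\sum_i\eta_i^2v_iv_i^T\Big\rangle=\sum_i\langle v_i,u\rangle^2\langle v_i,Xv_i\rangle=\langle u,T(X)u\rangle=\langle u,Xu\rangle-\langle u,C_0u\rangle .
\]
The term $\langle u,C_0u\rangle$ cancels against the contribution of $|x|^2$, and we are left with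
\begin{equation}\label{eq:hess}
\partial_{Su}^2\phi(x_0)=2\langle u,Xu\rangle-2\operatorname{tr}(XD).
\end{equation}

\emph{Step 5: the operator $D$.} This operator is a variance: $\dot G$ is the average of the numbers $y_i$ with the operator weights $v_iv_i^T$, whose sum is $\mathrm{Id}$. Indeed, expanding the product and using \eqref{eq:frame} and \eqref{eq:first},
\[
\sum_i(y_i\mathrm{Id}-\dot G)\,v_iv_i^T\,(y_i\mathrm{Id}-\dot G)=\sum_iy_i^2v_iv_i^T-\dot G^2-\dot G^2+\dot G^2=D,
\]
so $D\succeq0$. Its trace can be computed exactly. By \eqref{eq:first}, $\operatorname{tr}\dot G^2=\sum_iy_i\langle v_i,\dot Gv_i\rangle=\sum_i(y_i^2+2r_iy_i\eta_i)$. Together with $|v_i|^2=1-r_i^2$ this gives $\operatorname{tr}D=-\sum_i(r_i^2y_i^2+2r_iy_i\eta_i)$, and completing the square,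
\begin{equation}\label{eq:trace}
\operatorname{tr}D=|u|^2-\sum_i(r_iy_i+\eta_i)^2\le|u|^2 .
\end{equation}

\emph{Step 6: choice of direction.} By Step~5, $\operatorname{tr}(XD)\le\lambda_{\max}(X)\operatorname{tr}D\le\lambda_{\max}(X)|u|^2$ for every $u$. This is matched by the term $\langle u,Xu\rangle$ in \eqref{eq:hess} when $u$ is a unit eigenvector of $X$ for $\lambda_{\max}(X)$. For this $u$ the right side of \eqref{eq:hess} is nonnegative, and $e=Su\ne0$ has the required property.
\end{proof}

\section{Faces and the maximum principle}\label{sec:faces}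

We return to the points $p_1,\dots,p_n\in\mathbb{R}^d$ satisfying \eqref{eq:H} and to the polytope $P$. Proposition~\ref{prop:second} will exclude an interior maximum, but at boundary points some $a_i$ vanish and \eqref{eq:x} is no longer a system. We therefore set up the equation separately on each face, discarding the constraints that vanish there, and then show that the pieces fit together well enough for a maximum to exist.

For $I\subset\{1,\dots,n\}$ put
\[
P_I=\{x:\ a_i(x)>0\ \text{for }i\in I,\ \ a_j(x)=0\ \text{for }j\notin I\},\qquad V_I=\{w:\ \langle p_j,w\rangle=0\ \text{for }j\notin I\}.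
\]
We call the nonempty sets $P_I$ \emph{open faces}. (They are the relative interiors of the faces of $P$, but only the definition is used.) The polytope $P$ is their disjoint union. A nonempty $P_I$ is relatively open in the affine subspace $\mathcal A_I=\{x:a_j(x)=0\ \text{for }j\notin I\}$, which is a translate of $V_I$. If $V_I=\{0\}$, then $P_I$ is a single point, which we call a \emph{vertex}. For $I=\{1,\dots,n\}$, $P_I$ is the interior of $P$ and $V_I=\mathbb{R}^d$.

Let $P_I$ be an open face with $V_I\ne\{0\}$ and let $p_i^I=\operatorname{Proj}_{V_I}p_i$. The vectors $p_i^I$, $i\in I$, satisfy \eqref{eq:R} on $V_I$: if $w\in V_I$ and $\langle p_i^I,w\rangle\le0$ for $i\in I$, then $\langle p_i,w\rangle\le0$ for all $i=1,\dots,n$, and $|w|\le0$ by \eqref{eq:H}. Also $a_i(x+w)=a_i(x)-\langle p_i^I,w\rangle$ for $w\in V_I$. So we are in the setting of Section~\ref{sec:second} with $\mathcal A=\mathcal A_I$ and $\Omega=P_I$. Let $C_I(x)$, $x\in P_I$, be the fixed point of the system $(p_i^I,a_i(x))_{i\in I}$ on $V_I$. Define $\tau:P\to[0,\infty)$ by $\tau(x)=\operatorname{tr}C_I(x)$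 for $x\in P_I$ with $V_I\neq\{0\}$, and $\tau(x)=0$ at the vertices.

\begin{lemma}\label{lem:usc}
The function $\tau$ is upper semicontinuous on $P$: if $x_\nu\to x_0$ in $P$, then $\limsup_\nu\tau(x_\nu)\le\tau(x_0)$.
\end{lemma}

\begin{proof}
Pass to a subsequence along which $\tau(x_\nu)$ tends to the original upper limit and all $x_\nu$ lie in one open face $P_I$. If $V_I=\{0\}$, then $\tau(x_\nu)=0\le\tau(x_0)$. Assume $V_I\ne\{0\}$. Let $x_0\in P_{I_0}$. If $a_i(x_0)>0$, then $a_i(x_\nu)>0$ for large $\nu$, so $I_0\subset I$. Put $J=I\setminus I_0$, which may be empty. By definition,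
\begin{equation}\label{eq:subface}
V_{I_0}=\{w\in V_I:\ \langle p_j^I,w\rangle=0\ \text{for }j\in J\}.
\end{equation}

The operators $C_\nu=C_I(x_\nu)$ are bounded by Lemma~\ref{lem:bound}, because $a_i\le1+|p_i|$ on $P\subset B$. The fixed-point equation, multiplied by $C_\nu^{1/2}$ on both sides, says
\[
\sum_{i\in I}v_{i,\nu}v_{i,\nu}^T=\mathrm{Id}_{V_I},\qquad v_{i,\nu}=\frac{C_\nu^{1/2}p_i^I}{\big(a_i(x_\nu)^2+\langle p_i^I,C_\nu p_i^I\rangle\big)^{1/2}},\qquad|v_{i,\nu}|\le1 .
\]
In this form it survives a passage to the limit. Along a further subsequence, $C_\nu\to C_\infty\succeq0$ and $v_{i,\nu}\to v_i$ for all $i\in I$, so that $\sum_{i\in I}v_iv_i^T=\mathrm{Id}_{V_I}$. Put $s_i=\langle p_i^I,C_\infty p_i^I\rangle=|C_\infty^{1/2}p_i^I|^2$. Whenever $a_i(x_0)^2+s_i>0$, that is, for $i\in I_0$ and for $i\in J$ with $s_i>0$,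
\begin{equation}\label{eq:limit}
v_i=\frac{C_\infty^{1/2}p_i^I}{\big(a_i(x_0)^2+s_i\big)^{1/2}} .
\end{equation}

We claim that $s_j=0$ for all $j\in J$; in other words, $C_\nu$ degenerates in the directions transversal to the smaller face. Suppose $s_j>0$ for some $j\in J$. As $a_j(x_0)=0$, the vector $v_j$ has norm $1$. From $\sum_{i\in I}\langle v_i,v_j\rangle^2=|v_j|^2=1$, in which the term $i=j$ already equals $1$, we get $v_i\perp v_j$ for $i\ne j$. Let $w=C_\infty p_j^I$, so that $\langle p_i^I,w\rangle=\langle C_\infty^{1/2}p_i^I,C_\infty^{1/2}p_j^I\rangle$. For $i\ne j$ this is $0$: by \eqref{eq:limit} and $v_i\perp v_j$ if $i\in I_0$ or $s_i>0$, and because $C_\infty^{1/2}p_i^I=0$ if $s_i=0$. For $i=j$ it equals $s_j>0$. So $-w\ne0$ violates \eqref{eq:R} on $V_I$. This proves the claim.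

Thus the kernel of $C_\infty$ contains the span of the $p_j^I$, $j\in J$, which by \eqref{eq:subface} is the orthogonal complement of $V_{I_0}$ in $V_I$. Hence the range of $C_\infty$ lies in $V_{I_0}$, and $\operatorname{tr}C_\infty=\operatorname{tr}C'$ for the restriction $C'$ of $C_\infty$ to $V_{I_0}$. If $x_0$ is a vertex, then $C_\infty=0$ and $\lim\tau(x_\nu)=0=\tau(x_0)$. Otherwise, $p_i^I-p_i^{I_0}$ lies in the kernel, so $C_\infty^{1/2}p_i^I=C'^{1/2}p_i^{I_0}$ and $s_i=\langle p_i^{I_0},C'p_i^{I_0}\rangle$. Dropping the terms with $i\in J$ gives $\sum_{i\in I_0}v_iv_i^T\preceq\mathrm{Id}_{V_I}$. The vectors $v_i$, $i\in I_0$, lie in $V_{I_0}$, and on $V_{I_0}$ the inequality reads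
\[
C'^{1/2}\Big(\sum_{i\in I_0}\frac{p_i^{I_0}(p_i^{I_0})^T}{a_i(x_0)^2+\langle p_i^{I_0},C'p_i^{I_0}\rangle}\Big)C'^{1/2}\preceq\mathrm{Id}_{V_{I_0}} .
\]
By \eqref{eq:sub}, $C'$ is a subsolution for the system of $P_{I_0}$ at $x_0$. Proposition~\ref{prop:fixed} gives $C'\preceq C_{I_0}(x_0)$, so $\lim\tau(x_\nu)=\operatorname{tr}C'\le\tau(x_0)$.
\end{proof}

\begin{remark}
For $j\in J$ the formula \eqref{eq:limit} has the form $0/0$, and $v_j$ need not vanish. In Example~\ref{ex:interval}, as $\beta\to0$, we have $v_1^2=c/(\beta^2+c)=\alpha/(\alpha+\beta)\to1$. Dropping these terms leaves an inequality, and this is why we need the maximality of $C_*$ among subsolutions and not only its uniqueness.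
\end{remark}

\begin{proposition}\label{prop:max}
We have $|x|^2+\tau(x)\le1$ for all $x\in P$. In particular, \eqref{eq:zero} has a unique positive definite solution $C$, and $\operatorname{tr}C\le1$.
\end{proposition}

\begin{proof}
Proposition~\ref{prop:second} gives a second derivative that is nonnegative but may vanish, as in Example~\ref{ex:cube}, so we perturb. Let $\varepsilon>0$ and $\phi_\varepsilon(x)=(1+\varepsilon)|x|^2+\tau(x)$. By Lemma~\ref{lem:usc} this function is upper semicontinuous on the compact set $P$, so it attains its maximum at some point $\bar x$, lying in an open face $P_I$. Suppose $V_I\ne\{0\}$. The restriction of $\phi_\varepsilon$ to $P_I$ is smooth and has a maximum at $\bar x$, so $\partial_e^2\phi_\varepsilon(\bar x)\le0$ for all $e\in V_I$. But Proposition~\ref{prop:second} gives a nonzero $e\in V_I$ with $\partial_e^2\phi_\varepsilon(\bar x)\ge2\varepsilon|e|^2>0$. So $\bar x$ is a vertex, $\tau(\bar x)=0$, and $\phi_\varepsilon\le(1+\varepsilon)|\bar x|^2\le1+\varepsilon$ on $P$, since $P\subset B$. Let $\varepsilon\to0$.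 The last statement is the case $x=0$, where $a_i(0)=1$ and the equation of the open face containing $0$ is \eqref{eq:zero}.
\end{proof}

The hypothesis \eqref{eq:H} served two purposes. Qualitatively, it gave \eqref{eq:R} on every face and the boundedness of $P$; for this any positive multiple of $|x|$ on the right side would do. Quantitatively, it entered once, in the bound $|\bar x|\le1$ at a vertex.

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Delete the zero points as in Section~\ref{sec:equation}. Propositions~\ref{prop:max} and~\ref{prop:reduction} give $\sum_i|p_i|\ge2d^{3/2}$. By Example~\ref{ex:blocks} with $k=1$, the points $\pm\sqrt d\,e_j$ satisfy the hypothesis and give equality. Hence $\operatorname{vein}(B)=2d\sqrt d$, and it remains to show that there are no other cases of equality.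

Suppose $\sum_i|p_i|=2d^{3/2}$. By Proposition~\ref{prop:reduction}, $C(0)=\frac1d\mathrm{Id}$ and $|p_i|=\sqrt d$ for all $i$. This fixes the norms of the points but not yet the angles between them; those come from second-order information at $0$. By Proposition~\ref{prop:max}, $\phi=|x|^2+\tau\le1=\phi(0)$. So $0$ is an interior maximum of $\phi$, which is smooth in the interior of $P$, and all second directional derivatives of $\phi$ at $0$ are nonpositive.

We use the notation of the proof of Proposition~\ref{prop:second} with $V=\mathbb{R}^d$ and $x_0=0$. Here $S=d^{-1/2}\mathrm{Id}$, the vectors $\tilde p_i=p_i/\sqrt d$ have norm $1$, $r_i=1/\sqrt2$ and $v_i=\tilde p_i/\sqrt2$. Further $T(\mathrm{Id})=\sum_i|v_i|^2v_iv_i^T=\frac12\mathrm{Id}$, so $\mathcal L(\mathrm{Id})=\frac12\mathrm{Id}$ and $X=\frac2d\mathrm{Id}$. Since $X$ is scalar, \eqref{eq:hess} and \eqref{eq:trace} give, for every $u\in\mathbb{R}^d$,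
\[
0\ge\partial_{Su}^2\phi(0)=\frac4d\big(|u|^2-\operatorname{tr}D\big)=\frac4d\sum_i(r_iy_i+\eta_i)^2 .
\]
Hence $y_i=-\sqrt2\,\eta_i$ for all $i$. The second identity in \eqref{eq:first} gives $\langle v_i,\dot Gv_i\rangle=y_i+\sqrt2\,\eta_i=0$, and the first gives
\[
0=\langle v_i,\dot Gv_i\rangle=\sum_jy_j\langle v_i,v_j\rangle^2=-\sqrt2\sum_j\langle v_j,u\rangle\langle v_i,v_j\rangle^2 .
\]
Let $g_{ij}=\langle\tilde p_i,\tilde p_j\rangle\in[-1,1]$, so $g_{ii}=1$. Taking $u=v_i$ yields $\sum_jg_{ij}^3=0$, while \eqref{eq:frame}, which now reads $\sum_j\tilde p_j\tilde p_j^T=2\,\mathrm{Id}$, yields $\sum_jg_{ij}^2=2$. Removing the terms $j=i$,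
\[
\sum_{j\ne i}g_{ij}^3=-1,\qquad\sum_{j\ne i}g_{ij}^2=1,\qquad\text{so}\qquad\sum_{j\ne i}g_{ij}^2(1+g_{ij})=0 .
\]
The terms of the last sum are nonnegative, so $g_{ij}\in\{0,-1\}$ for $j\ne i$, and by the middle identity exactly one $j\neq i$ has $g_{ij}=-1$. Thus for each $i$ there is exactly one $j$ with $\tilde p_j=-\tilde p_i$, and all other $\tilde p_j$, $j\neq i$, are orthogonal to $\tilde p_i$. The $\tilde p_i$ split into mutually orthogonal antipodal pairs of unit vectors, and since they span $\mathbb{R}^d$ there are $d$ pairs.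
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:power}]
Delete the zero points, let $C$ be as in Proposition~\ref{prop:max}, and let $\sigma_i=|C^{1/2}p_i|>0$. We follow Proposition~\ref{prop:reduction}, with Jensen's inequality in place of the Cauchy--Schwarz inequality. Put $w_i=C^{1/2}p_i/\sigma_i$, a unit vector, and $\mu_i=\sigma_i^2/(1+\sigma_i^2)$. Multiplying \eqref{eq:zero} by $C^{1/2}$ on both sides gives $\sum_i\mu_iw_iw_i^T=\mathrm{Id}$. Let $(f_k)$ be an orthonormal basis of eigenvectors of $C$ with eigenvalues $c_k$. The weights $\langle w_i,f_k\rangle^2$, $k=1,\dots,d$, have sum $1$, and $t^{s/2}$ is concave for $0<s<2$, so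
\[
\langle w_i,C^{-s/2}w_i\rangle=\sum_k\langle w_i,f_k\rangle^2(c_k^{-1})^{s/2}\le\langle w_i,C^{-1}w_i\rangle^{s/2}=\Big(\frac{|p_i|}{\sigma_i}\Big)^s .
\]
Using $\operatorname{tr}C\le1$ and the convexity of $t^{-s/2}$, we obtain
\[
d^{\,1+s/2}\le d\Big(\frac{\operatorname{tr}C}d\Big)^{-s/2}\le\operatorname{tr}C^{-s/2}=\sum_i\mu_i\langle w_i,C^{-s/2}w_i\rangle\le\sum_i|p_i|^s\frac{\sigma_i^{2-s}}{1+\sigma_i^2}\le\kappa_s\sum_i|p_i|^s,
\]
where $\kappa_s=\max_{t>0}t^{b}/(1+t)$ with $b=1-\frac s2\in(0,1)$. The logarithmic derivative $\frac bt-\frac1{1+t}$ changes sign from positive to negative at $t=\frac b{1-b}=\frac{2-s}s$, where $\frac1{1+t}=\frac s2$. So $\kappa_s=\frac s2\big(\frac{2-s}s\big)^{(2-s)/2}$, and the inequality follows.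

If $s=\frac2{k+1}$, then $\frac{2-s}s=k$ and $\kappa_s^{-1}=(k+1)k^{s/2-1}$. For $k$ dividing $d$, the configuration of Example~\ref{ex:blocks} satisfies the hypothesis, and by \eqref{eq:blocks} it has $\sum_i|p_i|^s=\kappa_s^{-1}d^{\,1+s/2}$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:bodies}]
By linear invariance we may replace $K$ by $AK$ and assume $B\subset K\subset\rho B$. If $K\subset\operatorname{conv}\{p_i\}$, then $B\subset\operatorname{conv}\{p_i\}$, and $K\subset\rho B$ gives $\|p_i\|_K\ge|p_i|/\rho$. So $\sum_i\|p_i\|_K\ge2d^{3/2}/\rho$ by Theorem~\ref{thm:main}. John's theorem states that every $0$-symmetric convex body in $\mathbb{R}^d$ has an invertible linear image lying between $B$ and $\sqrt d\,B$. We may therefore always take $\rho=\sqrt d$, which gives $\operatorname{vein}(K)\ge2d$. For the ball, $\rho=1$ and Theorem~\ref{thm:main} gives equality. The cross-polytope $\operatorname{conv}\{\pm\sqrt d\,e_j\}$ lies between $B$ and $\sqrt d\,B$, and its own $2d$ vertices show that its vertex index is at most $2d$; so it equals $2d=2d^{3/2}/\sqrt d$.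
\end{proof}

\begin{thebibliography}{1}

\bibitem{BL}
K.~Bezdek and A.~E.~Litvak, \emph{On the vertex index of convex bodies}, arXiv:1110.4334 (2011).

\end{thebibliography}
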